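\title{Stability of Hilbert points of smooth bicanonical curves}

\begin{abstract}
Let $C$ be a smooth complex curve of genus $g\ge 3$, embedded by the complete linear system of a line bundle of degree $4g-4$. We prove that the $m$-th Hilbert point of $C$ is GIT-stable for every $m\ge 2$ with $(g,m)\neq(3,2)$. For the bicanonical embedding this is a conjecture of I.~Morrison. The exception cannot be dropped: hyperelliptic bicanonical curves of genus $3$ have unstable second Hilbert point. The proof reduces the Hilbert--Mumford criterion to lower bounds for the dimension of products of linear series on $C$, and obtains these bounds from Clifford's theorem, Hopf's lemma and the monodromy of hyperplane sections.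
\end{abstract}

\section{Introduction}\label{sec:intro}

We work over $\mathbb C$. Let $C$ be a smooth projective curve of genus $g\ge3$ and let $L$ be a line bundle on $C$ of degree $d=4g-4$. The main example is $L=\omega_C^{2}$. Since $d\ge 2g+1$, the bundle $L$ is nonspecial, very ample and projectively normal (Castelnuovo--Mattuck--Mumford). Thus $V=H^0(C,L)$ has dimension $n=3g-3$, the system $|L|$ embeds $C$ in $\mathbb P^{3g-4}$, and for every $m\ge2$ the multiplication map
\[
\operatorname{Sym}^mV\longrightarrow H^0(C,L^m)
\]
is surjective. Its target has dimension $P(m)=m(4g-4)-g+1=(4m-1)(g-1)$. When $L=\omega_C^2$ the embedded curve is called a \emph{bicanonical curve}.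

The \emph{$m$-th Hilbert point} $[C]_m$ is this surjection, viewed as a point of the Grassmannian of $P(m)$-dimensional quotients of $\operatorname{Sym}^mV$. Its kernel is the space of hypersurfaces of degree $m$ that contain $C$, so $[C]_2$ records the quadrics through $C$, $[C]_3$ the cubics, and so on. Taking the top exterior power gives a one-dimensional quotient $\bigwedge^{P(m)}\operatorname{Sym}^mV\to\bigwedge^{P(m)}H^0(L^m)$, that is, a point of $\mathbb P\bigl(\bigwedge^{P(m)}\operatorname{Sym}^mV\bigr)$; this is the Pl\"ucker embedding. The group $\operatorname{SL}(V)=\operatorname{SL}(3g-3)$ of coordinate changes acts linearly. Recall that a point of the projective space is \emph{semistable} if $0$ is not in the closure of the orbit of a nonzero vector lying over it, \emph{unstable} otherwise, and \emph{stable} if that orbit is closed and the stabilizer is finite. Stability of $[C]_m$ says that no choice of coordinates puts the degree $m$ equations of $C$ in too special a position with respect to the coordinate flag; Section~\ref{sec:criterion} makes this precise.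

We take the following conjecture from the paper of Alper, Fedorchuk and Smyth \cite{AFS}.

\begin{quote}
\textbf{Conjecture} (I.~Morrison). \emph{A smooth bicanonical curve of genus $g\ge3$ has stable $m$-th Hilbert point whenever $(g,m)\ne(3,2)$.}
\end{quote}

The assertion concerns every smooth curve, not only a general one, and every $m\ge2$. We prove it. The argument uses nothing about $L$ except its degree.

\begin{theorem}\label{thm:main}
Let $C$ be a smooth projective complex curve of genus $g\ge3$, and let $L$ be any line bundle of degree $4g-4$ on $C$, for example $L=\omega_C^2$, embedding $C$ in $\mathbb P^{3g-4}$ by $|L|$. Then the $m$-th Hilbert point of $C$ is stable for every $m\ge2$ with $(g,m)\neq(3,2)$.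
\end{theorem}

\begin{proposition}\label{prop:sharp}
Every hyperelliptic bicanonical curve of genus $3$ has unstable second Hilbert point. So the exclusion of $(3,2)$ in Theorem~\ref{thm:main} cannot be dropped.
\end{proposition}

We make no claim about non-hyperelliptic curves when $(g,m)=(3,2)$.

The Hilbert--Mumford criterion asks for lower bounds on the dimensions of products $W_{i_1}\cdots W_{i_m}\subset H^0(L^m)$, where $W_0\subset W_1\subset\dots\subset V$ is an arbitrary complete flag (Section~\ref{sec:criterion}). Section~\ref{sec:products} collects the bounds we use, and Section~\ref{sec:two} shows them at work for $m=2$ and weights that take only two values; there one sees why $(3,2)$ is the exception. For general weights we cut the flag at a suitable index $a$. The subspaces $W_i$ with $i\ge a$ are large and map $C$ birationally, and their $m$-th powers are big enough on their own. The subspaces with $i<a$ are combined in carefully chosen products (Section~\ref{sec:tuples}), and stability follows from a single inequality, \eqref{eq:key}, stated in Section~\ref{sec:cut}.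 Sections~\ref{sec:m2} and~\ref{sec:m3} prove this inequality, except in genus $4$ for $m=2$ and genus $3$ for $m\ge3$, where our bound can fall short by one and we show that the loss is compensated.

\section{The numerical criterion}\label{sec:criterion}

\subsection{Weights and monomial bases}
A nontrivial one-parameter subgroup of $\operatorname{SL}(V)$ is given by a basis $x_0,\dots,x_{n-1}$ of $V$ and integers $r_0\ge\dots\ge r_{n-1}$, not all zero, with $\sum r_i=0$. Give the monomial $x_{i_1}\cdots x_{i_m}$ the weight $r_{i_1}+\dots+r_{i_m}$. The Pl\"ucker coordinates of $[C]_m$ are indexed by sets of $P(m)$ monomials of degree $m$; the subgroup scales such a coordinate by the character given by the total weight of the set; and the coordinate is nonzero exactly when the monomials restrict to a basis of $H^0(L^m)$. We call such a set a \emph{monomial basis}, and we let $w_m(r)$ be the largest total weight of a monomial basis.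

The Hilbert--Mumford criterion says that a point is stable if and only if, for every nontrivial one-parameter subgroup, it has a nonzero coordinate of positive weight and a nonzero coordinate of negative weight; and that it is unstable if for some one-parameter subgroup all its nonzero coordinates have weights of one strict sign. Passing to the inverse subgroup changes the sign of all weights. Hence $[C]_m$ is stable if $w_m(r)>0$ for all bases and all $r$ as above, and it is unstable if $w_m(r)<0$ for one basis and one $r$.

It is convenient to make the weights non-negative. Put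
\[
c=\frac{mP(m)}{n}=\frac{m(4m-1)}{3}.
\]
Adding a constant $t$ to all $r_i$ changes both $w_m(r)$ and $c\sum r_i$ by $mP(m)t$, so $w_m(r)-c\sum r_i$ does not change. Therefore Theorem~\ref{thm:main} follows from the inequality
\begin{equation}\label{eq:goal}
w_m(r)>c\sum_i r_i\qquad\text{for all bases and all real } r_0\ge\dots\ge r_{n-1}=0 \text{ with } r_0>0,
\end{equation}
and $[C]_m$ is unstable if $w_m(r)<c\sum r_i$ for one basis and one integral $r$ (subtract the mean of the $r_i$ and clear denominators). Dividing by $P(m)$, inequality \eqref{eq:goal} says that the average weight of a monomial in the best monomial basis exceeds $m$ times the average weight of a variable. The constant $c$ does not depend on $g$ because $\deg L=4g-4$.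

\subsection{The weight filtration}
Fix a basis and weights as in \eqref{eq:goal}. Put $W_i=\langle x_0,\dots,x_i\rangle$, so $\dim W_i=i+1$ and $W_{n-1}=V$. For $\lambda>0$ let $W(\lambda)=\langle x_i: r_i\ge\lambda\rangle$, and for $s>0$ let $F_s\subset H^0(L^m)$ be the span of the monomials of weight at least $s$.

\begin{lemma}\label{lem:integral}
We have $w_m(r)=\int_0^\infty\dim F_s\,ds$ and $\sum_i r_i=\int_0^\infty\dim W(\lambda)\,d\lambda$.
\end{lemma}

\begin{proof}
A non-negative number $\beta$ is the length of $\{s>0:s\le \beta\}$. Summing over $i$ gives the second formula. Summing over a monomial basis shows that its total weight is the integral over $s$ of the number of its members of weight at least $s$, and this number is at most $\dim F_s$. For equality, list all monomials in order of non-increasing weight and keep each one that is linearly independent on $C$ of those kept before. For every $s$ the kept monomials of weight at least $s$ form a basis of $F_s$, and all kept monomials form a basis of $H^0(L^m)$ by projective normality.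
\end{proof}

For subspaces $U\subset H^0(L^j)$ and $U'\subset H^0(L^k)$ let $UU'\subset H^0(L^{j+k})$ be the span of the products $uu'$. A \emph{tuple} is a finite multiset $T=(i_1,\dots,i_k)$ of indices; we put $|T|=i_1+\dots+i_k$ and $W_T=W_{i_1}\cdots W_{i_k}$, with $W_\emptyset=\mathbb C$, and we write $i^{\,j}$ for the entry $i$ repeated $j$ times. The space $W_T$ is spanned by monomials of weight at least $r_{i_1}+\dots+r_{i_k}$. Hence, if $T$ has $m$ entries,
\begin{equation}\label{eq:WT-in-F}
W_T\subset F_s\quad\text{whenever}\quad r_{i_1}+\dots+r_{i_m}\ge s .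
\end{equation}

The first attempt at \eqref{eq:goal} is to compare integrands. Since $\int_0^\infty\dim F_s\,ds=m\int_0^\infty\dim F_{m\lambda}\,d\lambda$ and $F_{m\lambda}\supset W(\lambda)^m$, it would be enough to know that $\dim W^m>\frac{4m-1}{3}\dim W$ for all proper subspaces $0\neq W\subset V$. This fails for small $W$: a line has $\dim W^m=1$. It also fails for $W$ pulled back from $\mathbb P^1$, and this is the source of instability.

\subsection{Hyperelliptic curves}\label{sub:hyper}
Suppose that the weights take two values: $r_i=1$ on a basis of a subspace $W$ of dimension $w<n$, and $r_i=0$ on the remaining basis vectors. Then $F_s=W^jV^{m-j}$ for $j-1<s\le j$, and \eqref{eq:goal} reads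
\begin{equation}\label{eq:twoweights}
\sum_{j=1}^m\dim W^jV^{m-j}>c\,w .
\end{equation}

\begin{proof}[Proof of Proposition~\ref{prop:sharp}]
Let $\phi\colon C\to\mathbb P^1$ be the double cover. Then $\omega_C=\phi^*\mathcal O(2)$ and $L=\phi^*\mathcal O(4)$, with $n=6$, $P(2)=14$ and $c=14/3$. Take $W=\phi^*H^0(\mathcal O(4))$, of dimension $5$. Then $W^2=\phi^*H^0(\mathcal O(8))$ has dimension $9$, and $\dim WV\le P(2)=14$. Hence $w_2(r)\le 23<\frac{70}{3}=c\,w$, and $[C]_2$ is unstable.
\end{proof}

\begin{example}\label{ex:hyper}
Let $C$ be hyperelliptic of any genus $g\ge3$, with double cover $\phi$. From $\phi_*\mathcal O_C=\mathcal O\oplus\mathcal O(-g-1)$ we get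
\[
H^0(\phi^*\mathcal O(k))=\phi^*H^0(\mathcal O(k))\oplus y\,\phi^*H^0(\mathcal O(k-g-1)),
\]
where $y$ is a section of $\phi^*\mathcal O(g+1)$ vanishing at the ramification points. Let $L=\omega_C^2=\phi^*\mathcal O(2g-2)$ and $W=\phi^*H^0(\mathcal O(2g-2))$, so $w=2g-1$. For $m=2$ we have $\dim W^2=4g-3$, and $WV=W^2\oplus y\,\phi^*H^0(\mathcal O(3g-5))=H^0(L^2)$ has dimension $7g-7$. The two sides of \eqref{eq:twoweights} differ by
\[
11g-10-\tfrac{14}{3}(2g-1)=\tfrac13(5g-16),
\]
which is negative for $g=3$ and positive for $g\ge4$. For $g=3$ and $m=3$ we have $\dim W^3=13$, and $W^2V=WV^2=H^0(L^3)$ has dimension $13+9=22$, so \eqref{eq:twoweights} reads $57>55$. If one believes that this subspace is the most dangerous one, one is led to the statement of the conjecture.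
\end{example}

The decomposition into a pulled-back part and $y$ times a pulled-back part is the model for the proof: the lower bounds for $\dim F_s$ will be sums of two terms, one for a product of $m$ subspaces and one for a single section times a product of $m-1$ subspaces.

\section{Products of linear series}\label{sec:products}

For $0\ne W\subset V$ let $B_W$ be the base divisor, the largest divisor contained in $\operatorname{div}(f)$ for all $0\neq f\in W$, and let $e(W)=d-\deg B_W$ be the degree of the moving part. Thus $e(V)=4g-4$. Let $K_W\subset\mathbb C(C)$ be the field generated over $\mathbb C$ by the ratios of elements of $W$. We call $W$ \emph{birational} if $K_W=\mathbb C(C)$, that is, if the morphism defined by the moving part of $W$ is birational onto its image. If $\dim W\le2$ then $K_W$ is $\mathbb C$ or a rational function field, so a birational space has dimension at least $3$. A space containing a birational space is birational, and $V$ is birational.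

\subsection{Two general bounds}

\begin{lemma}\label{lem:clifford}
If $\dim W=w$ and $e(W)<2w-2$, then $e(W)\ge w+g-1$. In particular $e(W_i)\ge\min(2i,\,i+g)$.
\end{lemma}

\begin{proof}
The moving part of a member of $W$ is an effective divisor $D$ of degree $e(W)$ with $h^0(D)\ge w$. If $h^1(D)>0$, Clifford's theorem $h^0(D)-1\le\frac12\deg D$ gives $e(W)\ge2w-2$. Otherwise Riemann--Roch gives $e(W)=h^0(D)+g-1\ge w+g-1$.
\end{proof}

\begin{lemma}[Hopf]\label{lem:hopf}
Let $X\times Y\to E$ be a $\mathbb C$-bilinear map with $X,Y$ nonzero and finite-dimensional, such that $xy=0$ only if $x=0$ or $y=0$. Then the span of the image has dimension at least $\dim X+\dim Y-1$. In particular $\dim W_T\ge|T|+1$ for every tuple $T$.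
\end{lemma}

\begin{proof}
The decomposable tensors form a closed cone of dimension $\dim X+\dim Y-1$ in $X\otimes Y$, and this cone meets the kernel of $X\otimes Y\to E$ only in $0$. Two closed cones whose dimensions add up to more than the dimension of the ambient space meet outside $0$, so the kernel has codimension at least $\dim X+\dim Y-1$. A product of nonzero sections is nonzero, so each factor $W_i$ raises the dimension of a product by at least $i$; the last statement follows by induction.
\end{proof}

The bound $|T|+1$ cannot be improved in general: on a hyperelliptic curve, with coordinates $s,t$ on $\mathbb P^1$ and $x_i=\phi^*(s^{k-i}t^i)$, the space $W_T$ is spanned by the monomials with $t$-exponent at most $|T|$. To gain more we add to $W_T$ a second space. There are two ways to see that the sum is large, one for birational and one for non-birational spaces.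

\subsection{Birational spaces: restriction to a hyperplane section}
Let $G\subset V$ be birational and $h\in G$. Multiples of $h$ vanish on the moving part $Z$ of $\operatorname{div}(h)$, so a space containing $hA$ has dimension $\dim A$ plus the dimension of its image modulo $hA$, which is at least its rank on $Z$. To bound this rank for a product, we need to know that small subsets of $Z$ impose independent conditions on each factor. For $0\ne U\subset G$ put
\[
\mu_G(U)=\begin{cases}\dim U-1&\text{if }U\ne G,\\ \dim U-2&\text{if }U=G.\end{cases}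
\]
So $\mu_G(W_i)=i$ if $W_i\subsetneq G$, $\mu_{W_i}(W_i)=i-1$, and $\mu_V(V)=3g-5$.

\begin{lemma}\label{lem:uniform}
Let $G\subset V$ be birational and $0\ne U\subset G$. For general $h\in G$ we have $\operatorname{div}(h)=B_G+Z_h$ with $Z_h$ reduced of degree $e(G)$ and disjoint from $B_G$, and the restriction $U\to L|_{Z'}$ is surjective for every subset $Z'\subset Z_h$ with $|Z'|\le\mu_G(U)+1$.
\end{lemma}

\begin{proof}
The moving part of $G$ defines a morphism $\psi$ from $C$ birationally onto an irreducible nondegenerate curve $\Gamma\subset\mathbb P^r$ of degree $e=e(G)$, where $r=\dim G-1\ge2$; it is an isomorphism over the smooth locus of $\Gamma$. Let $\mathcal U\subset\mathbb P(G)$ be the set of $h$ whose hyperplane meets $\Gamma$ transversally and avoids the singular points of $\Gamma$ and the points of $\psi(B_G)$. It is open and dense by Bertini's theorem. For $h\in\mathcal U$ the divisor $Z_h$ is reduced, disjoint from $B_G$, and identified with the hyperplane section of $\Gamma$.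

Put $t=\mu_G(U)+1$. We first show that $U\to L|_{Z_h}$ has rank $t$ for general $h$. If $0\neq f\in U$ vanishes on $Z_h$, then $\operatorname{div}(f)\ge B_G+Z_h=\operatorname{div}(h)$, so $f\in\mathbb Ch$. If $U=G$ the kernel is $\mathbb Ch$ and the rank is $\dim G-1=t$. If $U\neq G$ then $h\notin U$ for general $h$, and the rank is $\dim U=t$. In particular $t\le e$, and \emph{some} subset $Z'\subset Z_h$ of size $t$ gives rank $t$.

To pass from some subset to all subsets we use the following theorem of Harris, see \cite[Ch.~III, \S1]{ACGH}: over $\mathbb C$, the monodromy group of the general hyperplane section of an irreducible nondegenerate, possibly singular, curve of degree $e$ in $\mathbb P^r$, $r\ge2$, is the full symmetric group on $e$ letters. The pairs $(h,Z')$ with $h\in\mathcal U$, $Z'\subset Z_h$, $|Z'|=t$ form a finite \'etale cover $\mathcal I\to\mathcal U$. The symmetric group is transitive on subsets of size $t$, so $\mathcal I$ is connected; it is smooth, hence irreducible. The locus in $\mathcal I$ where $U\to L|_{Z'}$ is not surjective is closed, and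 it is proper by the previous paragraph. So it has dimension less than $\dim\mathcal U$, and its image in $\mathcal U$ is a proper closed subset. For $h$ outside this image, $U\to L|_{Z'}$ is surjective for all $Z'$ of size $t$, hence for all smaller subsets, each of which lies in a subset of size $t$.
\end{proof}

Birationality is essential here. If $\psi$ had degree $2$ onto its image, $Z_h$ would be a union of fibers, and sections in $G$ could not vanish at one point of such a fiber without vanishing at the other.

\begin{lemma}\label{lem:section}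
Let $G\subset V$ be birational, let $U_1,\dots,U_k\subset G$ be nonzero subspaces, and let $A\subset H^0(L^{k-1})$ be any subspace. Then
\[
\dim(GA+U_1\cdots U_k)\ \ge\ \dim A+\min\Bigl(e(G),\ 1+\sum_{j=1}^k\mu_G(U_j)\Bigr).
\]
\end{lemma}

\begin{proof}
Choose $h\in G$ general for all $U_j$ in the sense of Lemma~\ref{lem:uniform}, and choose $Z'\subset Z_h$ whose size is the minimum in the statement. The subspace $hA\subset GA$ has dimension $\dim A$ and vanishes on $Z'$. So it suffices to show that $U_1\cdots U_k\to L^k|_{Z'}$ is surjective, that is, that for each $z\in Z'$ some element of $U_1\cdots U_k$ vanishes on $Z'\setminus\{z\}$ and not at $z$. Since $|Z'|-1\le\sum\mu_G(U_j)$, we can partition $Z'\setminus\{z\}$ into sets $Z_1,\dots,Z_k$ with $|Z_j|\le\mu_G(U_j)$. By Lemma~\ref{lem:uniform} applied to $Z_j\cup\{z\}$, there is $f_j\in U_j$ vanishing on $Z_j$ and not at $z$. The product $f_1\cdots f_k$ is the required element.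
\end{proof}

We often use the lemma to measure the effect of one more factor: if $U_k=G$ and $A=U_1\cdots U_{k-1}$, then $GA=U_1\cdots U_k$, and the lemma bounds $\dim GA-\dim A$. The first application shows that the naive comparison of Section~\ref{sec:criterion} does work for birational spaces that are not too small.

\begin{lemma}\label{lem:power}
Let $W\subset V$ be birational of dimension $w\le n-1$. Assume $w\ge5$ if $m=2$ and $w\ge4$ if $m\ge3$. Then $\dim W^m>\frac{4m-1}3\,w$, that is, $m\dim W^m>c\,w$.
\end{lemma}

\begin{proof}
Put $e=e(W)$. Lemma~\ref{lem:section} with $G=U_1=\dots=U_l=W$ and $A=W^{l-1}$ gives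
\[
\dim W^l-\dim W^{l-1}\ge\min\bigl(e,\ l(w-2)+1\bigr)\qquad(l\ge2).
\]
Suppose $e\ge2w-2$. The increment is at least $2w-3$ for $l=2$, and at least $2w-2$ for $l\ge3$ because $3(w-2)+1\ge2w-2$. So $\dim W^m\ge 3w-3+(m-2)(2w-2)=(2m-1)(w-1)$. The inequality $3(2m-1)(w-1)>(4m-1)w$ is equivalent to $w>3+\frac{3}{2m-2}$, which is the assumption on $w$.

Suppose $e\le2w-3$. Then every increment is at least $e$, and $e\ge w+g-1$ by Lemma~\ref{lem:clifford}. Hence
\[
\dim W^m-\tfrac{4m-1}3w\ \ge\ w+(m-1)(w+g-1)-\tfrac{4m-1}3w=(m-1)\Bigl(g-1-\frac w3\Bigr),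
\]
which is positive because $w<n=3g-3$.
\end{proof}

\subsection{Non-birational spaces: leaving a subfield}
Fix $0\neq u\in V$. The rational sections of $L^k$ form the one-dimensional $\mathbb C(C)$-vector space $u^k\mathbb C(C)$. For a subfield $K\supset\mathbb C$, the subspace $u^kK$ plays the role of the pulled-back summand in Example~\ref{ex:hyper}. If $u\in W$ then $W\subset uK_W$, and products of $k$ subspaces of $uK$ lie in $u^kK$.

\begin{lemma}\label{lem:field}
Let $\mathbb C\subset K\subsetneq\mathbb C(C)$ be a subfield and $0\ne u\in V$.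
\begin{enumerate}
\item[(a)] If $y\in V\setminus uK$, and $A\subset u^mK$, $A'\subset u^{m-1}K$ are finite-dimensional, then $\dim(A+yA')=\dim A+\dim A'$.
\item[(b)] If $u\in W\subset V$, $W\not\subset uK$, and $0\ne X\subset u^kK$ is finite-dimensional, then $\dim WX\ge2\dim X+\dim W-2$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $ya'\in u^mK$ with $0\neq a'\in u^{m-1}K$, then $y\in uK$. So $yA'\cap u^mK=0$.

(b) Let $W^+=W\cap uK$ and $p=\dim W^+$; then $1\le p<\dim W$. Consider the map from $WX$ to $u^{k+1}\mathbb C(C)/u^{k+1}K$. Its kernel contains $W^+X$, of dimension at least $p+\dim X-1$ by Lemma~\ref{lem:hopf}. Its image is spanned by the image of the pairing $W/W^+\times X\to u^{k+1}\mathbb C(C)/u^{k+1}K$. If $fx\in u^{k+1}K$ with $f\in W$ and $0\neq x\in X$, then $f\in uK$, so $f\in W^+$. Thus Lemma~\ref{lem:hopf} applies to the pairing, and the image has dimension at least $\dim W-p+\dim X-1$. Add the two bounds.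
\end{proof}

\section{The case of two weights and $m=2$}\label{sec:two}

Before the general proof we verify \eqref{eq:twoweights} for $m=2$ and $g\ge4$. For a subspace $W$ of dimension $1\le w\le n-1$ we must show
\[
\dim W^2+\dim WV>\tfrac{14}3\,w .
\]

\emph{$W$ birational, $w\ge5$.} By Lemma~\ref{lem:power}, $\dim WV\ge\dim W^2>\frac73w$.

\emph{$W$ not birational, $w\ge7$.} Hopf's lemma gives $\dim W^2\ge2w-1$. Take $0\neq u\in W$ and $K=K_W$. As $V$ is birational, there is $y\in V\setminus uK$, and Lemma~\ref{lem:field}(a) gives $\dim WV\ge\dim(W^2+yW)\ge(2w-1)+w$. The sum is at least $5w-2$, and $5w-2-\frac{14}3w=\frac13(w-6)>0$.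

\emph{$w\le6$.} Lemma~\ref{lem:section} with $G=V$, $A=W$ and factors $V,W$ gives
\[
\dim WV\ge w+\min(4g-4,\ 3g-5+w)\ge w+\min(12,\ 7+w).
\]
With $\dim W^2\ge2w-1$, the sum is at least $4w+6>\frac{14}3w$ for $w\le5$, and at least $29>28$ for $w=6$.

These cases cover all $W$. Now let $g=3$, so $w\le5$. The third argument gives $3w-1+\min(8,4+w)$, which exceeds $\frac{14}{3}w$ for $w\le4$. The first argument covers birational $W$ with $w=5$. For non-birational $W$ with $w=5$ the second argument gives only $5w-2=23$, and Proposition~\ref{prop:sharp} shows that nothing better is true.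

The three cases reappear in the general proof. The first handles the large members of the flag. The second becomes the key inequality \eqref{eq:key}; the count $5w-2$ becomes the quantity $Q$ of the next section, and the threshold $w=6$ determines where we cut the flag. The third handles the borderline situation in which the count gives equality.

\section{Structured tuples}\label{sec:tuples}

For general weights, \eqref{eq:WT-in-F} and Hopf's lemma give $\dim F_s\ge|T|+1$ for every tuple $T$ of weight at least $s$. So for each $s$ we want a tuple of weight at least $s$ with a large sum, from a family whose weights can be added up exactly. This section is purely combinatorial.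

Let $\ell\ge1$ and $\rho_0\ge\dots\ge\rho_\ell\ge0$. The \emph{$\rho$-weight} of a tuple with entries in $\{0,\dots,\ell\}$ is the sum of the $\rho_i$ over its entries. Let $\hat\rho$ be the least concave majorant of $\rho$: the function on $[0,\ell]$ whose graph is the upper boundary of the convex hull of the points $(i,\rho_i)$. The \emph{nodes} are $0$, $\ell$ and the points where the slope of $\hat\rho$ changes. They correspond to vertices of the hull, so they are integers, $\hat\rho_p=\rho_p$ at each node $p$, and $\hat\rho$ is affine between consecutive nodes. Put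
\[
S=\sum_{i=0}^\ell\rho_i,\qquad \hat S=\sum_{i=0}^\ell\hat\rho_i\ \ge S .
\]

For $k\ge1$ and $0\le\nu\le k\ell$ define the \emph{structured tuple} $T_k(\nu)$ as follows. Put $T_k(k\ell)=(\ell^{\,k})$. For $\nu<k\ell$ take the consecutive nodes $p<q$ with $kp\le\nu<kq$, write $\nu-kp=j(q-p)+i$ with $0\le j<k$ and $0\le i<q-p$, and put
\begin{equation}\label{eq:tuple}
T_k(\nu)=(q^{\,j},\ p+i,\ p^{\,k-1-j}).
\end{equation}
It has $k$ entries and sum $\nu$. Let $\omega_k(\nu)$ be its $\rho$-weight. In words: starting from $(p^k)$, the entries walk from $p$ to $q$ one after the other. By Jensen's inequality no tuple with $k$ entries and sum $\nu$ has $\rho$-weight more than $k\hat\rho(\nu/k)$, while $\omega_k(\nu)=k\hat\rho(\nu/k)-(\hat\rho_{p+i}-\rho_{p+i})$ because $\hat\rho$ is affine on $[p,q]$; this is the reason for keeping all entries but one at nodes. For $k=1$ we have $T_1(\nu)=(\nu)$ and $\omega_1(\nu)=\rho_\nu$.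

\begin{example}
For $\rho=(4,4,1,0)$ the nodes are $0,1,3$, and $\hat\rho_2=2$. The tuples $T_2(0),\dots,T_2(6)$ are $(0,0)$, $(1,0)$, $(1,1)$, $(2,1)$, $(3,1)$, $(3,2)$, $(3,3)$, with $\rho$-weights $8,8,8,5,4,1,0$.
\end{example}

For $s>0$ put
\[
N_k(s)=\#\{\nu:\omega_k(\nu)\ge s\}\le k\ell+1,\qquad\sigma_k(s)=N_k(s)-1 .
\]

\begin{lemma}\label{lem:tuples}
\begin{enumerate}
\item[(a)] $T_k(\nu+1)$ is obtained from $T_k(\nu)$ by raising one entry by $1$. Hence $\omega_k$ is non-increasing, the largest entry of $T_k(\nu)$ is non-decreasing in $\nu$, and $T_k(k\ell-1)=(\ell^{\,k-1},\ell-1)$.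
\item[(b)] If $N_k(s)\ge1$, then $T_k(\sigma_k(s))$ has $\rho$-weight at least $s$ and sum $N_k(s)-1$.
\item[(c)] Let $k\geq 2$. If $N_{k-1}(s)\ge1$, then $N_k(s)\ge1$, and the largest entry of $T_{k-1}(\sigma_{k-1}(s))$ is at most the largest entry of $T_k(\sigma_k(s))$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) If $i+1<q-p$, the entry $p+i$ of \eqref{eq:tuple} is replaced by $p+i+1$. If $i+1=q-p$, then $T_k(\nu)=(q^j,q-1,p^{k-1-j})$ and $T_k(\nu+1)=(q^{j+1},p^{k-1-j})$; for $j=k-1$ the latter is $(q^k)=T_k(kq)$. The consequences follow since $\rho$ is non-increasing and $T_k(k\ell)=(\ell^{\,k})$.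

(b) By (a), the $\nu$ with $\omega_k(\nu)\ge s$ are $0,1,\dots,\sigma_k(s)$.

(c) Let $\sigma'=\sigma_{k-1}(s)$ and $T'=T_{k-1}(\sigma')$. Let $p$ be the lower node in the description \eqref{eq:tuple} of $T'$, or $p=\ell$ if $T'=(\ell^{\,k-1})$. Appending one entry $p$ to $T'$ gives the structured tuple $T_k(\sigma'+p)$, with the same $p,q,j,i$. It has the same largest entry as $T'$, and $\rho$-weight $\omega_{k-1}(\sigma')+\rho_p\ge s$. So $N_k(s)\ge1$ and $\sigma'+p\le\sigma_k(s)$, and the claim follows from (a).
\end{proof}

The function $N_m+N_{m-1}$ will be our lower bound for the dimension of $F$. We compute its integral and compare it with $cS$.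

\begin{lemma}\label{lem:Q}
Let $m\ge2$ and $Q=\int_0^\infty\bigl(N_m(s)+N_{m-1}(s)\bigr)\,ds$. Put
\[
\gamma_{m,\ell}=\frac{(2m-3)(\ell+1)}2-3(m-1),\qquad \hat E=\hat S-\frac{\ell+1}2(\rho_0+\rho_\ell).
\]
Then $\hat E\ge0$ and
\begin{equation}\label{eq:Q}
Q-cS=\frac{m-1}3\Bigl[\gamma_{m,\ell}\,(\rho_0+\rho_\ell)+(2m-3)\hat E+(4m-3)(\hat S-S)\Bigr].
\end{equation}
If $m=2$ and $\ell\ge5$, or $m\ge3$ and $\ell\ge3$, then $Q\ge cS$. Equality is possible only if $\rho=0$, or if $(m,\ell)\in\{(2,5),(3,3)\}$ and $i\mapsto\rho_i$ is affine on $\{0,\dots,\ell\}$.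
\end{lemma}

\begin{proof}
As in Lemma~\ref{lem:integral}, $\int_0^\infty N_k\,ds=\sum_\nu\omega_k(\nu)$. For consecutive nodes $p<q$,
\[
\sum_{\nu=kp}^{kq-1}\omega_k(\nu)=\sum_{j=0}^{k-1}\ \sum_{i=0}^{q-p-1}\bigl(j\rho_q+\rho_{p+i}+(k-1-j)\rho_p\bigr)=k(k-1)\,(q-p)\frac{\rho_p+\rho_q}2+k\sum_{p\le i<q}\rho_i .
\]
The numbers $(q-p)\frac{\rho_p+\rho_q}2$ add up to the area under the graph of $\hat\rho$, which by the trapezoid rule with unit steps is $\hat S-\frac{\rho_0+\rho_\ell}2$. Adding the last term $\omega_k(k\ell)=k\rho_\ell$, we get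
\[
\int_0^\infty N_k\,ds=k(k-1)\Bigl(\hat S-\frac{\rho_0+\rho_\ell}2\Bigr)+kS .
\]
Since $m(m-1)+(m-1)(m-2)=2(m-1)^2$ and $2m-1-c=-\frac13(m-1)(4m-3)$,
\[
Q-cS=\frac{m-1}3\Bigl[6(m-1)\hat S-3(m-1)(\rho_0+\rho_\ell)-(4m-3)S\Bigr].
\]
Writing $6(m-1)=(2m-3)+(4m-3)$ and $\hat S=\hat E+\frac{\ell+1}2(\rho_0+\rho_\ell)$ gives \eqref{eq:Q}. The number $\hat E$ is the sum over $i$ of the height of $\hat\rho_i$ above the chord from $(0,\rho_0)$ to $(\ell,\rho_\ell)$. By concavity $\hat E\ge0$, with equality only if $\hat\rho$ is affine.

The number $\gamma_{m,\ell}$ is strictly increasing in $\ell$, with $\gamma_{2,5}=0$ and $\gamma_{m,3}=m-3$. So in the stated range $\gamma_{m,\ell}\ge0$, with equality only for $(2,5)$ and $(3,3)$, and all three terms of \eqref{eq:Q} are non-negative. If $Q=cS$ and $\gamma_{m,\ell}>0$ then $\rho_0=0$, so $\rho=0$. If $Q=cS$ then also $\hat E=0$ and $\hat S=S$, so $\rho=\hat\rho$ is affine.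
\end{proof}

For $m=2$, $\ell=w-1$ and $\rho=(1,\dots,1)$, formula \eqref{eq:Q} gives $Q-cS=\frac23\gamma_{2,\ell}=\frac13(w-6)$, the difference found in the second case of Section~\ref{sec:two}.

\section{Cutting the flag}\label{sec:cut}

From now on $(g,m)\ne(3,2)$, and we fix a basis and weights as in \eqref{eq:goal}. There is an index $b$ with $2\le b\le n-1$ such that $W_i$ is birational if and only if $i\ge b$; we call the indices $i\ge b$ \emph{birational}. Put $u=x_0$ and $K=K_{W_{b-1}}\subsetneq\mathbb C(C)$. Then $W_i\subset uK$ for $i<b$, and $W_b\not\subset uK$, since otherwise $K_{W_b}\subset K$. Fix $y\in W_b\setminus uK$.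

We cut the flag at an index $a$. For the upper part we want Lemma~\ref{lem:power}, so $a\ge b$. For the lower part we want Lemma~\ref{lem:Q} with $\ell=a-1$, which forces $a\geq 6$ or $a\geq 4$. We take the smallest such index, to keep the entries of the tuples small:
\[
a_0=\begin{cases}6&\text{if }m=2,\\4&\text{if }m\ge3,\end{cases}\qquad a=\max(a_0,b),\qquad \ell=a-1,\qquad\rho_i=r_i-r_a\quad(0\le i\le\ell).
\]
We need $a\le n-1=3g-4$. This holds for $m\ge3$ as $g\ge3$, and for $m=2$ as $g\ge4$. Here the hypothesis $(g,m)\neq(3,2)$ enters: for $g=3$ the last index is $5$, so $\ell\le4$, and $\gamma_{2,4}=-\frac12$.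

All notation of Section~\ref{sec:tuples} now refers to this $\rho$. Since $S=\sum_{i<a}(r_i-r_a)=\int_{r_a}^\infty\dim W(\lambda)\,d\lambda$, Lemma~\ref{lem:integral} gives $w_m(r)-c\sum r_i=I_1+I_2$ with
\[
I_1=\int_0^{mr_a}\dim F_s\,ds-c\int_0^{r_a}\dim W(\lambda)\,d\lambda,\qquad I_2=\int_0^\infty\dim F_{mr_a+s}\,ds-cS .
\]

\begin{lemma}\label{lem:I1}
$I_1\ge0$, and $I_1>0$ if $r_a>0$.
\end{lemma}

\begin{proof}
We have $I_1=\int_0^{r_a}\bigl(m\dim F_{m\lambda}-c\dim W(\lambda)\bigr)d\lambda$. For $0<\lambda\le r_a$ the space $W(\lambda)$ is $W_i$ with $a\le i\le n-2$, because $r_{n-1}=0$. It is birational, and its dimension lies between $a_0+1$ and $n-1$. Since $F_{m\lambda}\supset W(\lambda)^m$, the integrand is positive by Lemma~\ref{lem:power}.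
\end{proof}

For $s>0$ write $\sigma=\sigma_m(s)$, $\sigma'=\sigma_{m-1}(s)$, and $T=T_m(\sigma)$, $T'=T_{m-1}(\sigma')$ when $N_m(s)$, respectively $N_{m-1}(s)$, is nonzero. By Lemma~\ref{lem:tuples}(b) both tuples have $\rho$-weight at least $s$. The tuple $T$ then has $r$-weight at least $mr_a+s$, and so has $T'$ with the entry $a$ appended. By \eqref{eq:WT-in-F},
\begin{equation}\label{eq:incl}
W_T+W_aW_{T'}\subset F_{mr_a+s}.
\end{equation}
Hopf's lemma gives $\dim W_T\ge N_m(s)$ and $\dim W_{T'}\ge N_{m-1}(s)$. The \emph{key inequality} at $s$ asserts that these bounds add: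
\begin{equation}\label{eq:key}
\dim F_{mr_a+s}\ \ge\ N_m(s)+N_{m-1}(s).
\end{equation}

\begin{lemma}\label{lem:easy}
If $N_{m-1}(s)\ge1$, then
\begin{equation}\label{eq:basic}
\dim F_{mr_a+s}\ge\dim W_{T'}+\min\bigl(e(W_a),N_m(s)\bigr).
\end{equation}
The key inequality holds at $s$ in each of the following cases: \textup{(i)} $N_{m-1}(s)=0$; \textup{(ii)} $N_{m-1}(s)\ge1$ and $T$ has no birational entry; \textup{(iii)} $N_m(s)\le e(W_a)$.
\end{lemma}

\begin{proof}
The tuple $T$ is defined by Lemma~\ref{lem:tuples}(c). Apply Lemma~\ref{lem:section} to \eqref{eq:incl} with $G=W_a$, $A=W_{T'}$ and the factors of $W_T$. These are proper subspaces of $G$, so $1+\sum\mu_G=1+\sigma=N_m(s)$, and \eqref{eq:basic} follows.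

(i) Either $N_m(s)=0$, or $\dim W_T\ge N_m(s)$.

(ii) By Lemma~\ref{lem:tuples}(c), $T'$ has no birational entry either. So $W_T\subset u^mK$ and $W_{T'}\subset u^{m-1}K$. Since $y\in W_b\subset W_a$, the space $W_T+yW_{T'}$ lies in $F_{mr_a+s}$, and Lemma~\ref{lem:field}(a) applies.

(iii) Use (i) or \eqref{eq:basic}.
\end{proof}

\begin{proposition}\label{prop:close}
\begin{enumerate}
\item[(a)] If \eqref{eq:key} holds outside a set of $s$ of measure at most $\theta$, and fails on this set by at most $1$, then $I_2\ge-\theta$.
\item[(b)] If \eqref{eq:key} holds for all $s>0$, then \eqref{eq:goal} holds.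
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Integrating gives $I_2\ge Q-\theta-cS$, and $Q\ge cS$ by Lemma~\ref{lem:Q}.

(b) We have $I_2\ge Q-cS\ge0$. If $r_a>0$ then $I_1>0$ and we are done. Let $r_a=0$. Then $I_1=0$, $\rho_i=r_i$ and $\rho_0>0$. By Lemma~\ref{lem:Q} we are done unless $(m,\ell)$ is $(2,5)$ or $(3,3)$ and $\rho$ is affine. In this borderline case we show that \eqref{eq:key} is strict on an interval, which gives $I_2>Q-cS\geq 0$. The point is that all weights are non-negative, so the whole space $V$ can be used as a factor.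

Let $j\le\ell$ be the largest index with $r_j>0$. An affine non-negative sequence with $\rho_0>0$ can vanish only at $\ell$, so $j\in\{\ell-1,\ell\}$. Let $0<s\le r_j$. Then $F_s\supset V^{m-1}W_j$. In both cases $N_m+N_{m-1}\le(2m-1)\ell+2=17$. If $j=\ell-1$ then $\omega_k(k\ell)=k\rho_\ell=0$, so each of $N_m$, $N_{m-1}$ misses its maximum and $N_m+N_{m-1}\le15$. Lemma~\ref{lem:section} with $G=V$, $A=W_j$ and factors $V,W_j$ gives
\[
\dim VW_j\ge j+1+\min(4g-4,\ 3g-4+j).
\]
For $m=2$ we have $g\ge4$; the bound is at least $6+12=18>17$ if $j=5$, and at least $5+12=17>15$ if $j=4$. For $m=3$ we have $j\ge2$, so $\dim VW_j\ge3+7=10$. One more factor $V$ adds at least $\min(4g-4,\,1+2(3g-5)+j)=4g-4\ge8$, so $\dim V^2W_j\ge18>17$.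
\end{proof}

If $b\ge a_0$, then $a=b$, no structured tuple has a birational entry, and \eqref{eq:key} holds for all $s$ by Lemma~\ref{lem:easy}(i),(ii). By Proposition~\ref{prop:close}(b), inequality \eqref{eq:goal} holds. \emph{It remains to treat the case $b<a_0$, where $a=a_0$.}

\section{The case $m=2$}\label{sec:m2}

Here $g\ge4$, $a=6$, $\ell=5$, $b\le5$, and $N_2\le11$, $N_1\le6$.

If $g\ge5$, then $e(W_6)\ge\min(12,6+g)\ge11\ge N_2$ by Lemma~\ref{lem:clifford}. So \eqref{eq:key} holds for all $s$ by Lemma~\ref{lem:easy}(iii), and Proposition~\ref{prop:close}(b) applies.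

Let $g=4$. Then $V=W_8$, $r_8=0$, the spaces $W_5,\dots,W_8$ are birational, and Lemma~\ref{lem:clifford} gives
\[
e(W_5)\ge9,\qquad e(W_6)\ge10,\qquad e(W_7)\ge11,\qquad e(V)=12 .
\]
The hyperplane section of $W_6$ may have one point too few. That of $W_7$ has enough points, but using $W_7$ in place of $W_6$ costs the weight $\eta=r_6-r_7$. We show that the loss in $I_2$ is at most $2\eta$ and that the surplus in $I_1$ is larger.

\subsection*{Where the key inequality can fail}
Suppose that \eqref{eq:key} fails at $s$. By Lemma~\ref{lem:easy}, $N_1\ge1$ and $N_2>e(W_6)\ge10$, so $N_2=11$ and $T=(5,5)$; by \eqref{eq:basic}, $\dim F_{2r_6+s}\ge N_1+10$, so the failure is by exactly $1$. Lemma~\ref{lem:section} with $G=A=W_5$ gives $\dim W_5^2\ge6+\min(9,\,1+4+4)=15$. As $15\le \dim F_{2r_6+s}<11+N_1$, we get $N_1=j+1$ with $j\in\{4,5\}$, and $s\le\omega_1(j)=\rho_j$. We claim that $s>\rho_j-\eta$. Otherwise $r_7+r_j=2r_6+\rho_j-\eta\ge2r_6+s$, so $W_7W_j\subset F_{2r_6+s}$ by \eqref{eq:WT-in-F}, and Lemma~\ref{lem:section} with $G=W_7$, $A=W_j$ and factors $W_5,W_5$ gives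 $\dim F_{2r_6+s}\ge N_1+\min(11,\,1+5+5)=N_1+N_2$, contrary to assumption. So $s$ lies in $(\rho_4-\eta,\rho_4]\cup(\rho_5-\eta,\rho_5]$, and $I_2\ge-2\eta$ by Proposition~\ref{prop:close}(a).

If $r_6=0$ then $\eta=0$, the key inequality holds for all $s$, and Proposition~\ref{prop:close}(b) applies. Let $r_6>0$.

\subsection*{The surplus in $I_1$}
We divide $(0,2r_6]$ into four intervals and bound $\dim F_s$ on each by a product $GA\subset F_s$, using \eqref{eq:WT-in-F} and Lemma~\ref{lem:section} with factors $G$ and $A$:
\[
\begin{array}{lllll}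
s\in & \text{length} & G & A & \dim GA\ge\\[2pt]
(0,r_7] & r_7 & V & W_7 & 8+\min(12,\,1+7+7)=20\\
(r_7,2r_7] & r_7 & W_7 & W_7 & 8+\min(11,\,1+6+6)=19\\
(2r_7,r_6+r_7] & \eta & W_7 & W_6 & 7+\min(11,\,1+6+6)=18\\
(r_6+r_7,2r_6] & \eta & W_6 & W_6 & 7+\min(10,\,1+5+5)=17
\end{array}
\]
Also $\dim W(\lambda)$ is $8$ on $(0,r_7]$ and $7$ on $(r_7,r_6]$. With $c=\frac{14}3$,
\[
I_1\ge39r_7+35\eta-\tfrac{14}3(8r_7+7\eta)=\tfrac53r_7+\tfrac73\eta .
\]
Hence $I_1+I_2\ge\frac53r_7+\frac13\eta>0$, because $r_7+\eta=r_6>0$. This proves \eqref{eq:goal} for $m=2$.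

\section{The case $m\ge3$}\label{sec:m3}

Here $g\ge3$, $a=4$, $\ell=3$ and $b\in\{2,3\}$; the index $3$ is birational, and $0,1$ are not. Put $e=e(W_4)$. By Lemma~\ref{lem:clifford}, $e\ge\min(8,4+g)$, so $e\ge7$ always and $e\ge8$ for $g\ge4$.

The new difficulty is that $N_m$ can be as large as $3m+1$, while we only know $e\geq 7$, so one hyperplane section does not suffice. But a product with birational factors can be built up one factor at a time, with a new hyperplane section for each, and then its dimension is about $2|T|$ instead of $|T|$.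

\subsection{Products of the first four subspaces}
Let $T$ be a tuple with entries in $\{0,1,2,3\}$ that has a birational entry. Let $\tau$ be the sum of its non-birational entries and $q_1\le\dots\le q_t$ its birational entries, so $q_l\in\{2,3\}$. Put $\varepsilon=1$ if $\tau=0$ and $t\ge2$, and $\varepsilon=0$ otherwise, and define the \emph{defect} $\delta(T)=q_1+\varepsilon$. Then
\begin{equation}\label{eq:defect}
2\le\delta(T)\le4,\qquad\text{and } \delta(T)=4\text{ implies } T=(0^x,3^t)\text{ with } x\geq 0,\ t\ge2 .
\end{equation}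

\begin{lemma}\label{lem:double}
$\dim W_T\ge2|T|+1-\delta(T)$.
\end{lemma}

\begin{proof}
Let $X$ be the product of the non-birational factors. It lies in $u^kK$, where $k$ is their number, and $\dim X\ge\tau+1$. By Lemma~\ref{lem:field}(b), $\dim XW_{q_1}\ge2(\tau+1)+(q_1+1)-2=2\tau+q_1+1$. Since
\[
2\tau+q_1+1+\sum_{l\ge2}2q_l-\varepsilon=2|T|+1-\delta(T),
\]
it suffices to show that the factor $W_{q_l}$ raises the dimension by at least $2q_2-\varepsilon$ for $l=2$ and by at least $2q_l$ for $l\ge3$. Apply Lemma~\ref{lem:section} with $G=W_{q_l}$, $A=XW_{q_1}\cdots W_{q_{l-1}}$ and all factors of $GA$; they lie in $G$ because the $q_j$ are in increasing order. The increase is at least $\min(e(W_{q_l}),M_l)$ with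
\[
M_l=1+\tau+\sum_{j\le l}q_j-\#\{j\le l:q_j=q_l\}.
\]
Lemma~\ref{lem:clifford} and $g\ge3$ give $e(W_2)\ge4$ and $e(W_3)\ge6$, so $e(W_{q_l})\ge2q_l$, and it remains to bound $M_l$. If $q_l=2$, all $q_j$ with $j\le l$ equal $2$ and each contributes $1$, so $M_l=1+\tau+l$. If $q_l=3$, each $q_j$ contributes $2$, whether it is $2$ or $3$, so $M_l=1+\tau+2l$. For $l\ge3$ this gives $M_l\ge4$, respectively $M_l\ge7$. For $l=2$ it gives $M_2=3+\tau$, respectively $5+\tau$, that is, $M_2=2q_2-1+\tau$. This is at least $2q_2-\varepsilon$, since $\tau=0$ implies $\varepsilon=1$ when $t\ge2$.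
\end{proof}

\subsection{The key inequality}
Put $\Delta=\sigma-\sigma'$. Failure of \eqref{eq:key} means $\dim F_{mr_4+s}\le\sigma+\sigma'+1$. Lemma~\ref{lem:double} applied to $T$ gives a bound near $2\sigma$, which is good when $\Delta$ is large. Applied to $T'$ inside \eqref{eq:basic} it gives a bound near $2\sigma'+e$, which is good when $\Delta$ is small. The two ranges just meet.

\begin{lemma}\label{lem:fail}
Suppose that \eqref{eq:key} fails at $s$. Then $e=7$, $\sigma\ge7$, both $T$ and $T'$ are defined and have birational entries, their defects $\delta=\delta(T)$, $\delta'=\delta(T')$ satisfy $7-\delta'=\Delta\le\delta$, and the failure is by exactly $1$.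
\end{lemma}

\begin{proof}
Write $F=F_{mr_4+s}$. By Lemma~\ref{lem:easy}, $N_{m-1}(s)\ge1$, the tuple $T$ has a birational entry, and $\sigma+1>e\ge7$. From $W_T\subset F$ and Lemma~\ref{lem:double} we get $2\sigma+1-\delta\le\sigma+\sigma'+1$, that is, $\Delta\le\delta$.

\emph{$T'$ has a birational entry.} Suppose not. Then $W_{T'}\subset u^{m-1}K$, and Lemma~\ref{lem:field}(b) with $W=W_4$ gives $\dim W_4W_{T'}\ge2(\sigma'+1)+3$. By \eqref{eq:incl}, $2\sigma'+5\le\sigma+\sigma'+1$, so $\Delta\ge4$. Hence $\Delta=\delta=4$, and $T=(0^x,3^t)$ by \eqref{eq:defect}. From $3t=\sigma\ge7$ we get $t\ge3$ and $\sigma'=3t-4\ge5$. If $x=0$, then $t=m$ and $\sigma'=3(m-1)-1$, so $T'=(3^{m-2},2)$ by Lemma~\ref{lem:tuples}(a); it contains the birational entry $3$ because $m\ge3$. If $x\ge1$, then $T$ has the form \eqref{eq:tuple}. Its entry $p+i$ is less than $q\le3$, so it is $0$, and $p=0$; the entries $3$ must then be the entries $q$, so $q=3$. Thus $0$ and $3$ are the only nodes, and $T'$ is $(3^{m-1})$ or $(3^{j'},i',0^{m-2-j'})$ with $i'\le2$. Since $\sigma'\ge5$, it contains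 the entry $3$. Both cases contradict the assumption.

\emph{The value of $\Delta$.} Since $\sigma+1>e$, inequality \eqref{eq:basic} and Lemma~\ref{lem:double} give
\begin{equation}\label{eq:second}
\dim F\ge2\sigma'+1-\delta'+e ,
\end{equation}
so $\Delta\ge e-\delta'$. On the other hand $\Delta\le7-\delta'$. Otherwise $4\le8-\delta'\le\Delta\le\delta\le4$, which forces $\delta=\delta'=\Delta=4$; then $\sigma$ and $\sigma'$ are multiples of $3$ by \eqref{eq:defect}, while their difference is $4$. Thus $e-\delta'\le\Delta\le7-\delta'$ with $e\ge7$, so $e=7$ and $\Delta=7-\delta'$. The right side of \eqref{eq:second} equals $2\sigma'+1+\Delta=\sigma+\sigma'+1$.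
\end{proof}

If $e\ge8$, in particular if $g\ge4$, the key inequality holds for all $s$, and Proposition~\ref{prop:close}(b) gives \eqref{eq:goal}.

\subsection{Genus three}
It remains to treat $g=3$ and $e=7$. Now $V=W_5$, $r_5=0$ and $e(V)=8$. As in genus $4$, we replace $W_a$ by the next member of the flag, here at the cost $r_4$.

Suppose that \eqref{eq:key} fails at $s$, and use the conclusions of Lemma~\ref{lem:fail}. First, $s>\omega_{m-1}(\sigma')-r_4$. Otherwise the tuple $T'$ with the entry $5$ appended has $r$-weight $(m-1)r_4+\omega_{m-1}(\sigma')\ge mr_4+s$, so $VW_{T'}\subset F_{mr_4+s}$. Lemma~\ref{lem:section} with $G=V$, $A=W_{T'}$ and the factors of $W_T$ adds $\min(8,\sigma+1)=8$ to $\dim W_{T'}$, so $\dim F_{mr_4+s}\ge2\sigma'+1-\delta'+8=\sigma+\sigma'+2$, contrary to assumption. Therefore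
\[
s\in\bigl(\omega_{m-1}(\sigma')-r_4,\ \omega_{m-1}(\sigma')\bigr].
\]
Second, few values of $\sigma'$ can occur. From $7-\delta'=\Delta\le\delta\le4$ we get $\delta'\in\{3,4\}$.
\begin{itemize}
\item If $\delta'=4$, then $T'=(0^{x'},3^{t'})$ and $\sigma'=3t'$ with $2\le t'\le m-1$.
\item If $\delta'=3$, then $\Delta=4=\delta$, so $T=(0^x,3^t)$ with $3t=\sigma\ge7$, and $\sigma'=3t-4$ with $3\le t\le m$.
\end{itemize}
So at most $2(m-2)$ values of $\sigma'$ occur, and the failure set is covered by at most $2(m-2)$ intervals of length $r_4$. By Proposition~\ref{prop:close}(a), $I_2\ge-2(m-2)r_4$. If $r_4=0$ the failure set is empty and Proposition~\ref{prop:close}(b) applies. Let $r_4>0$.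

We bound $I_1$. For $0<\lambda\le r_4$ we have $W(\lambda)=W_4$, of dimension $5$. For $0\le j\le m-1$ and $s\le(m-j)r_4$ we have $F_s\supset V^jW_4^{m-j}$. By Lemma~\ref{lem:section} with $G=W_4$, passing from $W_4^{k-1}$ to $W_4^k$ adds at least $\min(7,1+3k)=7$ for $k\ge2$, so $\dim W_4^k\ge7k-2$. With $G=V$ we have $\mu_V(V)=\mu_V(W_4)=4$, so multiplying a product of at least one factor $V$ or $W_4$ by $V$ adds at least $\min(8,1+4+4)=8$. Hence $\dim V^jW_4^{m-j}\ge7(m-j)-2+8j=7m-2+j$. Using this bound on the interval $((m-j-1)r_4,(m-j)r_4]$,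
\[
I_1\ge r_4\Bigl[\sum_{j=0}^{m-1}(7m-2+j)-5c\Bigr]=r_4\Bigl[\frac{15m^2-5m}2-\frac{20m^2-5m}3\Bigr]=\frac{5m(m-1)}6\,r_4 .
\]
Therefore
\[
I_1+I_2\ge\frac{5m(m-1)-12(m-2)}6\,r_4=\frac{5m^2-17m+24}{6}\,r_4>0,
\]
since the discriminant $17^2-4\cdot5\cdot24$ is negative.

This proves \eqref{eq:goal} in all cases: $b\ge a_0$ in Section~\ref{sec:cut}, $b<a_0$ and $m=2$ in Section~\ref{sec:m2}, and $b<a_0$ and $m\ge3$ here. Theorem~\ref{thm:main} follows, and with $L=\omega_C^2$ so does Morrison's conjecture. \qed

\begin{thebibliography}{9}

\bibitem{AFS}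
Jarod Alper, Maksym Fedorchuk, David Ishii Smyth,
\emph{Finite Hilbert stability of (bi)canonical curves},
arXiv:1109.4986 (2011).

\bibitem{ACGH}
Arbarello, Cornalba, Griffiths, Harris,
\emph{Geometry of Algebraic Curves I}.

\end{thebibliography}
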